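# An arc cannot separate a homogeneous continuum of dimension two

## 1. Is an arc too thin to cut a space in two?

A *continuum* is a compact connected metric space. A continuum $X$ is *homogeneous* if for any two points $x,y\in X$ there is a homeomorphism $h:X\to X$ with $h(x)=y$. An *arc* in $X$ is the image of a 1-1 continuous map $\alpha:[0,1]\to X$, and an arc $A$ *separates* $X$ if $X\smallsetminus A$ has at least two connected components. Kallipoliti and Papasoglu ("Simply connected homogeneous continua are not separated by arcs", arXiv:math/0611817, 2006) pose this question:

*Let $X$ be a locally connected, homogeneous continuum of dimension 2. Is it true that no arc separates $X$?*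

The first guess is yes: an arc is one-dimensional and has no holes, so it looks too thin to cut a two-dimensional space in which all points look alike. Let us test this guess, and see which hypotheses carry weight.

*The sphere.* No arc separates $S^2$. This is classical, and we check it by a short exact sequence in Section 3.

*The closed disc.* A diameter is an arc, and it separates the closed disc. The disc is two-dimensional and locally connected, but it is not homogeneous: removing a boundary point leaves a contractible space, while removing an interior point leaves one with fundamental group $\mathbb Z$. So an arc is not too thin by itself, and homogeneity must be used.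

*A circle instead of an arc.* The equator separates $S^2$, which is homogeneous. So having dimension one is not the reason either; the argument must use something about arcs that fails for circles.

*A space that is not locally connected.* Let $\Sigma$ be the dyadic solenoid, the inverse limit of circles under $z\mapsto z^2$. It is a compact connected topological group, hence homogeneous, and it has uncountably many path components, each dense. Let $X=\Sigma\times S^1$. This is homogeneous, and it has dimension 2 because it is locally a Cantor set times $\mathbb R^2$. An arc $A\subset X$ lies in one path component $P\times S^1$. Take another path component $P'$ of $\Sigma$. Then $P'\times S^1$ is connected, dense and disjoint from $A$, so $P'\times S^1\subset X\smallsetminus A\subset\overline{P'\times S^1}$, and $X\smallsetminus A$ is connected. The guess holds here without local connectedness.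

*Dimension one.* Here the guess is false. The Menger curve $M\subset[0,1]^3$ is homogeneous and locally connected. Its slice by $\{x=\frac12\}$ is a product of two Cantor sets, and this slice separates $M$ into the part with $x<\frac12$ and the part with $x>\frac12$. In Section 11 we thread an arc through the whole slice, and that arc separates $M$.

*Other known cases.* Call $X$ simply connected if it is path connected and every continuous map $S^1\to X$ extends to a continuous map $D^2\to X$. Kallipoliti and Papasoglu prove that no arc separates a locally connected, simply connected, homogeneous continuum. Krupski proved that homogeneous continua are Cantor manifolds. Consequently no arc separates a homogeneous continuum of dimension bigger than 2, and if a Cantor set separates a homogeneous continuum $X$, then $\dim X=1$.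

The guess turns out to be right in dimension two, and local connectedness is not needed.

**Theorem 1.** Let $X$ be a homogeneous continuum with $\dim X=2$. Then no arc separates $X$.

In particular no arc separates a locally connected homogeneous continuum of dimension 2. We also prove two complements. A *dendrite* is a locally connected continuum that contains no simple closed curve, for instance an arc or a letter Y.

**Theorem 2.** If $X$ is a homogeneous continuum with $\dim X=2$ and $A\subset X$ is a finite disjoint union of dendrites (points allowed), then $X\smallsetminus A$ is connected. Conversely, if $P$ is a $1$-dimensional locally connected continuum that embeds in $S^2$ and is not a dendrite, then a copy of $P$ separates the homogeneous continuum $S^2$.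

**Theorem 3.** A nondegenerate locally connected homogeneous continuum is separated by some arc if and only if it is homeomorphic to the Menger curve.

## 2. Compactly supported cohomology and small homeomorphisms

Throughout, $d$ is the metric of $X$, and $B(x,\eta)$ and $\bar B(x,\eta)=\{z:d(x,z)\le\eta\}$ are balls. "Homeomorphism" means homeomorphism $X\to X$ unless other spaces are named. An *$\varepsilon$-homeomorphism* is one that moves each point by less than $\varepsilon$; its inverse then does the same.

$H^*$ is Čech (Alexander–Spanier) cohomology with integer coefficients and $H^*_c$ is its compactly supported version. For a locally compact separable metrizable space $Y$,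
$$H^q_c(Y)=H^q(Y^+,\infty),$$
where $Y^+$ is the one-point compactification, with $\infty$ isolated if $Y$ is compact. So $H_c^q(Y)=H^q(Y)$ for compact $Y$. An open inclusion $W\subset O$ induces an *extension* map $H^q_c(W)\to H^q_c(O)$; a closed inclusion $K\subset Y$ induces a *restriction* $H^q_c(Y)\to H_c^q(K)$, written $\gamma\mapsto\gamma|_K$.

Four small computations will guide us.

* $H^1_c((0,1))=\mathbb Z$, since $(0,1)^+$ is a circle.
* $H^1_c([0,1))=0$, since $[0,1)^+$ is a closed interval and $\infty$ is one of its ends.
* $H^2_c(\mathbb R^2)=\mathbb Z$, since $(\mathbb R^2)^+=S^2$.
* $H^2_c(\mathbb R\times[0,\infty))=0$, since the one-point compactification is a closed disc with $\infty$ on its boundary.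

The facts we need are these.

* **(F1)** For $K$ closed in $Y$ there is an exact sequence $\dots\to H^q_c(Y\smallsetminus K)\to H^q_c(Y)\to H^q_c(K)\to H^{q+1}_c(Y\smallsetminus K)\to\cdots$. For $W$ open and $K$ closed in $Y$, the composite $H_c^q(W)\to H_c^q(Y)\to H^q_c(K)$ equals the composite $H_c^q(W)\to H_c^q(W\cap K)\to H_c^q(K)$.
* **(F2)** $H^q_c(Y)=0$ for $q>\dim Y$.
* **(F3)** (Mayer–Vietoris for open sets) The sequence $H^2_c(O'\cap O'')\to H^2_c(O')\oplus H^2_c(O'')\to H^2_c(O'\cup O'')\to H^3_c(O'\cap O'')$ is exact, where the first map is $\gamma\mapsto(\gamma,-\gamma)$ and the second is the sum, extension maps understood.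
* **(F4)** (Continuity) $H_c^q$ of a directed union of open sets is the direct limit of the $H^q_c$. For a chain of sets $K_\alpha$ closed in $Y$, $H^q_c(\bigcap K_\alpha)=\varinjlim H_c^q(K_\alpha)$; this is continuity of Čech cohomology for the compact sets $K_\alpha\cup\{\infty\}\subset Y^+$, relative to $\infty$.
* **(F5)** (Alexandroff) If $X$ is compact metrizable and $\dim X=n<\infty$, $n\ge1$, then $H^n_c(X\smallsetminus C)=H^n(X,C)\neq0$ for some closed $C\subset X$.
* **(F6)** (Effros 1965; see Ungar 1975) If $X$ is a homogeneous compact metric space, then for every $\varepsilon>0$ there is $\delta>0$ such that $d(x,y)<\delta$ implies $g(x)=y$ for some $\varepsilon$-homeomorphism $g$.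

Fact (F6) is the quantitative form of homogeneity: nearby points are exchanged by small homeomorphisms. We use it mostly like this: if $a\in\overline V$ with $V$ open, there are homeomorphisms $g$ arbitrarily close to the identity with $g(a)\in V$.

Finally, let $\mathbb T=\mathbb R/\mathbb Z$. It is an injective abelian group, so $\mathrm{Hom}(-,\mathbb T)$ is exact, and for every nonzero element of an abelian group some homomorphism to $\mathbb T$ is nonzero on it. This last property is why we dualize into $\mathbb T$ and not into $\mathbb Z$: for example $\mathrm{Hom}(\mathbb Z[\frac12],\mathbb Z)=0$, since the image of a homomorphism would be a 2-divisible subgroup of $\mathbb Z$.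

## 3. Duality on the sphere, and the disc where it gives out

A sensible first attempt is to run the exact sequence of the pair. Suppose an arc $A$ separates a two-dimensional continuum $X$, so $X\smallsetminus A=U\sqcup V$ with $U,V$ nonempty and open. Since $H^1(A)=H^2(A)=0$, (F1) gives
$$0\to H^2_c(U)\oplus H^2_c(V)\to H^2(X)\to0. \tag{1}$$

On $S^2$ this is a contradiction. Every round open disc $D\subset S^2$ has a closed disc $K$ as complement, and $0=H^1(K)\to H^2_c(D)\to H^2(S^2)\to H^2(K)=0$ shows that $H^2_c(D)\to H^2(S^2)=\mathbb Z$ is an isomorphism. Since $U$ and $V$ each contain a round disc, there are $u\in H^2_c(U)$ and $v\in H_c^2(V)$ that both map to the generator. Then $(u,-v)\ne0$ maps to $0$, contrary to (1).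

Two things were used: $H^1(A)=0$, which tells arcs from circles, and a class of $H^2(X)$ that can be seen near every point. If $H^2(X)=0$, then (1) says only that $H^2_c(U)=H^2_c(V)=0$, and there is no contradiction. The closed disc shows that this is a real obstacle. For the diameter $A$, both $U$ and $V$ are homeomorphic to $\mathbb R\times[0,\infty)$, all three groups in (1) vanish, and $A$ does separate.

So when $H^2(X)=0$ we must work with local classes, those of $H^2_c(O)$ for small open $O$. By (F5) some exist, and by homogeneity they exist near every point. In the disc they do not exist near boundary points, where a typical neighborhood is $\mathbb R\times[0,\infty)$.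

## 4. Sections dual to $H^2_c$, and their supports

From here to the end of Section 9, $X$ is a homogeneous continuum with $\dim X=2$. This section turns local classes into objects that can be restricted, glued and located.

**Definition.** For $O\subset X$ open put $\mathcal H(O)=\mathrm{Hom}(H^2_c(O),\mathbb T)$; its elements are called *sections* on $O$. For open $W\subset O$, the restriction $s|_W$ of $s\in\mathcal H(O)$ is the composite of $H_c^2(W)\to H_c^2(O)$ with $s$.

*Example.* If $O\subset S^2$ is a round open disc, then $\mathcal H(O)=\mathrm{Hom}(\mathbb Z,\mathbb T)=\mathbb T$, and restriction to a smaller round disc is an isomorphism, because both groups $H^2_c$ map isomorphically to $H^2(S^2)$. So a nonzero section on $O$ is nonzero on every round disc inside $O$.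

**Gluing.** This step shows that sections behave like sections of a sheaf. Open subsets of $X$ have dimension at most 2, so $H^3_c$ vanishes on them by (F2). Applying the exact functor $\mathrm{Hom}(-,\mathbb T)$ to (F3), we get the exact sequence
$$0\to\mathcal H(O'\cup O'')\to\mathcal H(O')\oplus\mathcal H(O'')\to\mathcal H(O'\cap O''), \tag{2}$$
where the first map is $s\mapsto(s|_{O'},s|_{O''})$ and the second is the difference of restrictions. So sections on $O'$ and $O''$ that agree on $O'\cap O''$ glue uniquely.

**Supports.** This step says where a section lives. Suppose $s\in\mathcal H(O)$ vanishes on each member of a family of open subsets of $O$. By injectivity in (2) and induction, it vanishes on finite unions of members. By (F4), $H^2_c$ of the union of the whole family is the direct limit of $H_c^2$ of the finite unions, so $s$ vanishes on the union of the family. Hence there is a largest open subset of $O$ on which $s$ vanishes. Its complement in $O$ is called $\operatorname{supp}s$. It is closed in $O$ and nonempty if $s\ne0$. For open $W\subset O$,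
$$\operatorname{supp}(s|_W)=W\cap\operatorname{supp}s,$$
because for open $W'\subset W$ the section $s|_W$ vanishes on $W'$ exactly when $s$ does. In particular, if $p\in\operatorname{supp}s$ and $W\ni p$ is open in $O$, then $s|_W\neq0$. In the example above, a nonzero section on a round disc has the whole disc as support.

**Extension by zero.** This step lets us enlarge the domain of a section. Let $t\in\mathcal H(O)$, let $O_1\supset O$ be open, and suppose $\operatorname{supp}t$ is closed in $O_1$. The open sets $O$ and $O_1\smallsetminus\operatorname{supp}t$ cover $O_1$, and $t$ vanishes on their intersection $O\smallsetminus\operatorname{supp}t$. So $t$ and the zero section glue to $\tilde t\in\mathcal H(O_1)$ with $\tilde t|_O=t$ and $\operatorname{supp}\tilde t=\operatorname{supp}t$.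

**Transport.** A homeomorphism $h$ induces isomorphisms $h_*:\mathcal H(O)\to\mathcal H(hO)$ compatible with restrictions, and $\operatorname{supp}h_*s=h(\operatorname{supp}s)$.

**Lemma 1.** For every $x\in X$ there are an open $O\ni x$ and $s\in\mathcal H(O)$ with $x\in\operatorname{supp}s$.

*Proof.* By (F5) there is an open $O_0$ with $H_c^2(O_0)\ne0$. So some $s_0\in\mathcal H(O_0)$ is nonzero, and there is a point $x_0\in\operatorname{supp}s_0$. Transport $O_0$ and $s_0$ by a homeomorphism taking $x_0$ to $x$. $\square$

This is the statement that fails at boundary points of the closed disc.

## 5. Cutting along $F$: when a section splits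

**Cleaning the separator.** We first replace a separating set by one that is the full common boundary of the two sides. Suppose a closed set $A$ separates $X$: $X\smallsetminus A=U'\sqcup V'$ with $U',V'$ nonempty and open. Put
$$V=X\smallsetminus\overline{U'},\qquad U=X\smallsetminus\overline V,\qquad F=X\smallsetminus(U\cup V).$$
Since $V'$ is open and disjoint from $U'$, it is disjoint from $\overline{U'}$, so $V'\subset V$. Since $U'$ is open and disjoint from $V$, it is disjoint from $\overline V$, so $U'\subset U$. Clearly $U\cap V=\emptyset$ and $\overline V=X\smallsetminus U$. Since $V$ is open and disjoint from $U$, we have $\overline U\subset X\smallsetminus V=\overline{U'}\subset\overline U$, so $\overline U=X\smallsetminus V$. Finally $F\subset X\smallsetminus(U'\cup V')=A$.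

**Definition (standing data).** In Sections 5–8 we fix disjoint nonempty open sets $U,V$ with
$$\overline U=X\smallsetminus V,\quad \overline V=X\smallsetminus U,\quad F=X\smallsetminus(U\cup V)=\overline U\cap\overline V=\partial U=\partial V,\quad \dim F\le1,\quad H^1(F)=0.$$

The data are symmetric in $U$ and $V$. The set $F$ is nonempty because $X$ is connected. Every closed $F_0\subset F$ satisfies
$$H^1(F_0)=0, \tag{3}$$
because $H^1(F)\to H^1(F_0)\to H^2(F,F_0)=H^2_c(F\smallsetminus F_0)$ is exact, the left group is $0$ by hypothesis, and the right group is $0$ by (F2).

**Lemma 2 (splitting).** Let $O\subset X$ be open.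

(a) The restriction map $\mathcal H(O)\to\mathcal H(O\cap U)\times\mathcal H(O\cap V)$ is injective.

(b) If $H^1_c(F\cap O)=0$, it is bijective. Hence each $s\in\mathcal H(O)$ is uniquely $s=s_U+s_V$ with $s_U|_{O\cap V}=0$ and $s_V|_{O\cap U}=0$. Moreover $\operatorname{supp}s_U\subset\overline U\cap\operatorname{supp}s$, $\operatorname{supp}s_V\subset\overline V\cap\operatorname{supp}s$, and $\operatorname{supp}s\subset \operatorname{supp}s_U\cup\operatorname{supp}s_V$.

*Proof.* The set $F\cap O$ is closed in $O$ with complement $(O\cap U)\sqcup(O\cap V)$, and $\dim(F\cap O)\le1$. So (F1) and (F2) give the exact sequence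
$$H^1_c(F\cap O)\to H^2_c(O\cap U)\oplus H_c^2(O\cap V)\to H^2_c(O)\to H^2_c(F\cap O)=0 .$$
Applying $\mathrm{Hom}(-,\mathbb T)$ we get the exact sequence
$$0\to\mathcal H(O)\to\mathcal H(O\cap U)\times\mathcal H(O\cap V)\to\mathrm{Hom}(H^1_c(F\cap O),\mathbb T),$$
which gives (a) and the bijection in (b). Let $s_U$ be the section corresponding to the pair $(s|_{O\cap U},0)$ and $s_V$ the one corresponding to $(0,s|_{O\cap V})$. This gives existence and uniqueness.

For the supports, $s_U$ vanishes on $O\cap V$, so $\operatorname{supp}s_U\subset O\smallsetminus V\subset\overline U$. Let $W=O\smallsetminus\operatorname{supp}s$. Then $s_U|_W$ restricts to $s|_{W\cap U}=0$ on $W\cap U$ and to $0$ on $W\cap V$, so $s_U|_W=0$ by (a) applied to $W$. Thus $\operatorname{supp}s_U\subset\operatorname{supp}s$. The argument for $s_V$ is the same. The last inclusion holds because $s=s_U+s_V$ vanishes on every open set on which both summands do. $\square$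

**Where splitting fails.** Take $S^2$ with $F$ the equator, $U,V$ the open hemispheres, and $O$ a round disc centered on the equator. All the standing data hold except $H^1(F)=0$. Here $F\cap O$ is an open arc, so $H^1_c(F\cap O)=\mathbb Z$. The restriction map $\mathcal H(O)\to\mathcal H(O\cap U)\times\mathcal H(O\cap V)$ is, after identifying each group with $\mathrm{Hom}(H^2(S^2),\mathbb T)=\mathbb T$, the diagonal map $\mathbb T\to\mathbb T\times\mathbb T$. So $(s|_{O\cap U},0)$ comes from a section only if $s=0$. The same obstruction $H^1_c=\mathbb Z$ appears whenever $F$ is an arc and $F\cap O$ is an open subarc, away from the ends. Local sections cannot be cut there.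

Two situations remain good. Global ones: if $F\subset O$, then $H^1_c(F\cap O)=H^1(F)=0$. And ends: if $F\cap O$ is a half-open arc, then $H^1_c(F\cap O)=H^1_c([0,1))=0$. Sections 6 and 7 exploit the first situation, Sections 8 and 9 the second.

## 6. Irreducible carriers never touch $F$

The plan is this. A class that cannot be carried by a smaller set must sit on one side of $F$, by splitting. If its carrier touches $F$, a small homeomorphism pushes part of it to the other side, and then it sits on both sides.

**Definition.** Let $O\subset X$ be open. A set $K\subset O$ closed in $O$ is *irreducible in $O$* if for some $\gamma\in H_c^2(O)$ we have $\gamma|_K\ne0$ in $H_c^2(K)$, but $\gamma|_{K_1}=0$ for every $K_1\subsetneq K$ closed in $O$.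

Then $K\neq\emptyset$, and $hK$ is irreducible in $hO$ for every homeomorphism $h$.

*Example.* In $X=O=S^2$, with $\gamma$ a generator of $H^2(S^2)$, the set $K=S^2$ is irreducible. If $K_1\subsetneq S^2$ is closed, then $S^2\smallsetminus K_1$ contains a round disc, so $H^2_c(S^2\smallsetminus K_1)\to H^2(S^2)$ is onto, and by (F1) the restriction $H^2(S^2)\to H^2(K_1)$ is zero.

**Lemma 3.** (a) If $W\subset O$ are open and $\gamma\in H^2_c(W)$ has nonzero image in $H^2_c(O)$, then some $K$ irreducible in $O$ meets $W$.

(b) If $K$ is irreducible in $O$ and $F\subset O$, then $K\subset\overline U$ or $K\subset\overline V$, and $K\not\subset F$.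

*Proof.* (a) Write $\gamma$ also for its image in $H_c^2(O)$. Consider the sets $K$ closed in $O$ with $\gamma|_K\neq0$; the set $O$ is one of them. If $(K_\alpha)$ is a nonempty chain of such sets, then $\gamma|_{\bigcap K_\alpha}\neq0$, because by (F4) a class that vanishes in the direct limit $H^2_c(\bigcap K_\alpha)=\varinjlim H^2_c(K_\alpha)$ vanishes already on some $K_\alpha$. By Zorn's lemma there is a minimal such $K$, and it is irreducible in $O$. If $K\cap W=\emptyset$, then by (F1) the map $H_c^2(W)\to H^2_c(O)\to H_c^2(K)$ factors through $H_c^2(W\cap K)=0$, so $\gamma|_K=0$, a contradiction.

(b) Let $\gamma$ be as in the definition. Since $\gamma|_K\neq0$, some homomorphism $H^2_c(K)\to\mathbb T$ is nonzero on $\gamma|_K$. Composing it with restriction $H^2_c(O)\to H_c^2(K)$ gives $s\in\mathcal H(O)$ with $s(\gamma)\ne0$. Since $H_c^2(O\smallsetminus K)\to H_c^2(O)\to H^2_c(K)$ is zero, $s$ vanishes on $O\smallsetminus K$, so $\operatorname{supp}s\subset K$. As $H^1_c(F\cap O)=H^1(F)=0$, Lemma 2 gives $s=s_U+s_V$. One of $s_U(\gamma),s_V(\gamma)$ is nonzero; say $s_U(\gamma)\neq0$, the other case being symmetric.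

Put $K_1=K\cap\overline U$. By Lemma 2, $\operatorname{supp}s_U\subset K_1$, so $s_U$ vanishes on $O\smallsetminus K_1$. The sequence $H_c^2(O\smallsetminus K_1)\to H_c^2(O)\to H_c^2(K_1)\to H_c^3(O\smallsetminus K_1)=0$ is exact, so $s_U$ factors through $H_c^2(K_1)$. Since $s_U(\gamma)\ne0$, we get $\gamma|_{K_1}\ne0$, and irreducibility gives $K_1=K$, that is, $K\subset\overline U$. Finally, if $K\subset F$, then $H^2_c(K)=0$ by (F2), contrary to $\gamma|_K\ne0$. $\square$

**Lemma 4.** If $O\supset F$ is open and $K$ is irreducible in $O$, then $K\cap F=\emptyset$.

*Proof.* Suppose $y\in K\cap F$. By Lemma 3(b) and symmetry we may assume $K\subset\overline U$, and there is $u\in K\smallsetminus F\subset\overline U\smallsetminus F=U$. Since $y\in\partial V$, (F6) provides homeomorphisms $g$ arbitrarily close to the identity with $g(y)\in V$. For $g$ close enough to the identity, $g(u)\in U$. Also, the compact sets $X\smallsetminus O$ and $F$ are disjoint, so for $g$ close enough $g(X\smallsetminus O)\cap F=\emptyset$, that is, $F\subset gO$. Now $gK$ is irreducible in $gO$. It contains $g(y)\in V=X\smallsetminus\overline U$ and $g(u)\in U=X\smallsetminus\overline V$, so it lies in neither $\overline U$ nor $\overline V$.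 This contradicts Lemma 3(b). $\square$

**Lemma 5.** $H^2(X)=0$, i.e. $\mathcal H(X)=0$.

*Proof.* Otherwise Lemma 3(a) with $W=O=X$ and a nonzero $\gamma\in H^2(X)$ gives a $K$ irreducible in $X$. Some homeomorphism $h$ maps a point of $K$ into $F$. Then $hK$ is irreducible in $X$ and meets $F$, contradicting Lemma 4 with $O=X$. $\square$

So the presence of $F$ forces exactly the case $H^2(X)=0$ in which the argument of Section 3 was silent. From now on only sections on proper open subsets are available.

## 7. Sections that escape through one point: the relation $R$ and the sets $E(y)$

The next object records sections that are visible near a point $y$ and defined on all of $X$ except a small ball around another point $x$.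

**Definition.** Let $R$ be the set of pairs $(x,y)$, $x\ne y$, such that for every $0<\eta<\frac12d(x,y)$ there is $t\in\mathcal H(X\smallsetminus\bar B(x,\eta))$ with $\operatorname{supp}t\cap B(y,\eta)\ne\emptyset$.

*Example.* The definition makes sense on any two-dimensional compact metric space. On the round $S^2$ every pair $x\neq y$ is in $R$: for $0<\eta<\frac12d(x,y)$ the complement of $\bar B(x,\eta)$ is a round open disc containing $y$, and a nonzero section on it has full support. On the closed disc $R$ is empty. Indeed, for small $\eta$ the complement of $\bar B(x,\eta)$ is homeomorphic to $\mathbb R\times[0,\infty)$ if $x$ is a boundary point, and to $S^1\times[0,1)$ if $x$ is an interior point. The one-point compactification of $S^1\times[0,1)$ is a disc, so $H^2_c=0$ in both cases and there are no nonzero sections.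

**Invariance of $R$.** We check that homeomorphisms preserve $R$, which is what will combine with homogeneity. Let $(x,y)\in R$, let $h$ be a homeomorphism and $0<\eta<\frac12 d(hx,hy)$. By continuity choose $0<\eta'<\frac12d(x,y)$ with $h\bar B(x,\eta')\subset\bar B(hx,\eta)$ and $hB(y,\eta')\subset B(hy,\eta)$. Take $t$ for $\eta'$, with a point $p\in\operatorname{supp}t\cap B(y,\eta')$. Then $h_*t$ is defined on $X\smallsetminus h\bar B(x,\eta')\supset X\smallsetminus\bar B(hx,\eta)$, and $h(p)\in\operatorname{supp}h_*t\cap B(hy,\eta)$. Since $\eta<\frac12d(hx,hy)$, the sets $B(hy,\eta)$ and $\bar B(hx,\eta)$ are disjoint, so the restriction of $h_*t$ to $X\smallsetminus\bar B(hx,\eta)$ has $h(p)$ in its support. Hence $(hx,hy)\in R$.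

The next lemma says that a section of this kind ties $x$ to $y$: every copy of $F$ through $y$ must also pass through $x$.

**Lemma 6.** If $(x,y)\in R$ and $y\in h(F)$ for a homeomorphism $h$, then $x\in h(F)$.

*Proof.* Replacing $x,y$ by $h^{-1}x,h^{-1}y$, which is allowed by invariance, we may take $h=\mathrm{id}$. Suppose $y\in F$ and $x\notin F$. Let $\varepsilon=\frac14d(x,F)>0$, let $\delta$ be as in (F6) for $\varepsilon$, and take $0<\eta<\min(\varepsilon,\delta,\frac12d(x,y))$. Let $O=X\smallsetminus\bar B(x,\eta)$ and $W=B(y,\eta)\subset O$. There is $t\in\mathcal H(O)$ whose support meets $W$. Then $t|_W\neq0$, so $t$ is nonzero on the image in $H^2_c(O)$ of some $\gamma\in H^2_c(W)$; in particular that image is nonzero. By Lemma 3(a) some $K$ irreducible in $O$ contains a point $y''\in W$.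

Since $d(y'',y)<\eta<\delta$, there is an $\varepsilon$-homeomorphism $f$ with $f(y'')=y$. Then $fK$ is irreducible in $fO$. Moreover $X\smallsetminus fO=f(\bar B(x,\eta))\subset\bar B(x,2\varepsilon)$, which misses $F$ because $d(x,F)=4\varepsilon$; so $F\subset fO$. But $y=f(y'')\in fK\cap F$, contradicting Lemma 4. $\square$

**Definition.** For $y\in X$ let $E(y)=\bigcap\{h(F): h\text{ a homeomorphism},\ y\in h(F)\}$. The family is nonempty by homogeneity.

*Example.* To see the definition at work, apply it to $S^2$ with $F$ the equator (so $H^1(F)\ne0$). Two different great circles through $y$ meet only in $y$ and $-y$, and a small circle through $y$, which is also the image of $F$ under a homeomorphism, misses $-y$. So $E(y)=\{y\}$.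

**Lemma 7.** (a) $E(y)$ is compact, $y\in E(y)$, $hE(y)=E(hy)$ for every homeomorphism $h$, and $(x,y)\in R\Rightarrow x\in E(y)$.

(b) If $x\in E(y)$ then $E(x)=E(y)$.

(c) For $x,x'\in E(y)$ some homeomorphism of $E(y)$ onto itself takes $x$ to $x'$.

*Proof.* (a) The first two assertions hold by definition. For the third, $hy\in g(F)$ if and only if $y\in h^{-1}g(F)$, so
$$E(hy)=\bigcap\{h(h^{-1}gF): y\in h^{-1}gF\}=hE(y).$$
If $(x,y)\in R$, then Lemma 6 says that $x$ lies in every $h(F)$ that contains $y$, so $x\in E(y)$.

(b) If $x\in E(y)$, every $h(F)$ containing $y$ contains $x$, so $E(x)\subset E(y)$. To get equality we show that every $E(y)$ is minimal in the family $\{E(z):z\in X\}$ ordered by inclusion. Let $\{E(x_\alpha)\}$ be a nonempty chain. Its intersection is nonempty by compactness, and for $z$ in it $E(z)\subset E(x_\alpha)$ for all $\alpha$ by what was just shown. So every chain has a lower bound in the family, and by Zorn's lemma there is a minimal member $E(z_0)$. Given $y$, choose a homeomorphism $h$ with $h(z_0)=y$. If $E(w)\subset E(y)$, then $E(h^{-1}w)=h^{-1}E(w)\subset h^{-1}E(y)=E(z_0)$, so equality holds there, and $E(w)=E(y)$. Thus $E(y)$ is minimal, and $E(x)\subset E(y)$ gives $E(x)=E(y)$.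

(c) Take a homeomorphism $h$ of $X$ with $h(x)=x'$. Then $hE(y)=hE(x)=E(x')=E(y)$ by (a) and (b). Restrict $h$ to $E(y)$. $\square$

So $E(y)$ is a homogeneous compact set inside every copy of $F$ that passes through $y$. An arc is not homogeneous. If we can show that $E(a)$ contains an initial piece of the arc at an end $a$, we will be done. By Lemma 7(a) it is enough to produce pairs $(c,a)\in R$.

## 8. Pushing a section over $F$ at an end

**Definition.** A relatively open set $L\subset F$ is *tame* if $\overline L\smallsetminus L$ has at most one point.

*Example.* If $F=\alpha([0,1])$ is an arc, then $\alpha([0,t))$ is tame for $0<t\le1$. But for $0<r<t<1$ the set $\alpha((r,t))$ is not tame, and its $H^1_c$ is $\mathbb Z$.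

If $L$ is tame, then
$$H^1_c(L)=H^1(\overline L,\overline L\smallsetminus L)=0. \tag{4}$$
Indeed $H^0(\overline L)\to H^0(\overline L\smallsetminus L)\to H^1(\overline L,\overline L\smallsetminus L)\to H^1(\overline L)$ is exact, the last group is $0$ by (3), and the first map is onto because $\overline L\smallsetminus L$ is empty or a single point. So sections can be split over a tame piece of $F$.

**Lemma 8.** Let $a\in F$, $O\ni a$ open, $s\in\mathcal H(O)$, $a\in\operatorname{supp}s$. Let $L\subset L_1$ be tame, with $a\in L$ and $\overline L\subset L_1\subset O$. Then $\overline L\smallsetminus L\neq\emptyset$, and if $\overline L\smallsetminus L=\{c\}$ then $(c,a)\in R$.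

The picture: cut $s$ near $L_1$ to get a section $\sigma$ living on the side $\overline U$. Push it by a tiny homeomorphism so that part of it lands in $V$, and cut again over $L$, keeping the $V$-part. The result lives in the thin sliver $\overline V\cap g(\overline U)$, which hugs $F$. It can leak out of a neighborhood of $L$ only where $F$ does, namely near $c$.

*Proof.* Put $S=\overline L\smallsetminus L$.

**Step 1: a one-sided section at $a$.** We produce a section supported in $\overline U$ (or $\overline V$) with $a$ in its support. The set $O_1=O\smallsetminus(F\smallsetminus L_1)$ is open because $F\smallsetminus L_1$ is compact. It contains $a$, and $F\cap O_1=L_1$ because $L_1\subset O$. By (4), $H^1_c(F\cap O_1)=0$. So Lemma 2 splits $s|_{O_1}=s_U+s_V$, and $a\in\operatorname{supp}s_U\cup\operatorname{supp}s_V$. By symmetry assume $a\in\operatorname{supp}s_U$, and let $\sigma=s_U\in\mathcal H(O_1)$. Thus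
$$a\in\operatorname{supp}\sigma\subset\overline U.$$

**Step 2: a neighborhood of $L$ whose boundary meets $F$ only in $S$.** This neighborhood is the region in which we will make the second cut. Since $\overline L$ is compact and contained in the open set $O_1$, there is $\rho>0$ with $\{x:d(x,\overline L)\le\rho\}\subset O_1$. Let $F^*=F\smallsetminus L$, which is compact, and put
$$O'=\{x:\ d(x,\overline L)<\rho,\ d(x,\overline L)<\tfrac12d(x,F^*)\},$$
omitting the second condition if $F^*=\emptyset$. Then $O'$ is open. It contains $L$, since a point of $L$ has distance $0$ from $\overline L$ and positive distance from $F^*$. It misses $F^*$. So $F\cap O'=L$. Also $\overline{O'}\subset\{x:d(x,\overline L)\le\rho\}\subset O_1$ is compact. A point $x\in F^*\cap\overline{O'}$ has $d(x,\overline L)\le\frac12 d(x,F^*)=0$, so it lies in $\overline L\cap F^*=S$. A point of $F\cap\partial O'$ is not in the open set $O'\supset L$, so it lies in $F^*\cap\overline{O'}$. Hence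
$$F\cap\partial O'\subset S. \tag{5}$$

**Step 3: push and cut.** We move $\sigma$ slightly into $V$ and keep what landed on that side. As $a\in\partial V$, (F6) gives homeomorphisms $g_n\to\mathrm{id}$, uniformly, with $g_n(a)\in V$. The compact sets $X\smallsetminus O_1$ and $\overline{O'}$ are disjoint, so for large $n$ we have $\overline{O'}\subset g_nO_1$; also $g_n(a)\in O'$ for large $n$. Consider only such $n$. By (4), $H^1_c(F\cap O')=H_c^1(L)=0$, so we may split the section $(g_n)_*\sigma|_{O'}$; let $t_n\in\mathcal H(O')$ be its $V$-part. By Lemma 2,
$$\operatorname{supp}t_n\subset O'\cap\overline V\cap g_n(\overline U). \tag{6}$$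
On $O'\cap V$ the $U$-part vanishes, so $t_n=(g_n)_*\sigma$ there. Since $g_n(a)\in O'\cap V$ and $g_n(a)\in g_n(\operatorname{supp}\sigma)$, we get
$$g_n(a)\in\operatorname{supp}t_n. \tag{7}$$

**Step 4: the sliver leaves $O'$ only near $S$.** We claim that for every open $N\supset S$ (with $N=\emptyset$ allowed if $S=\emptyset$),
$$\overline V\cap g_n(\overline U)\cap\partial O'\subset N\quad\text{for all large }n. \tag{8}$$
Otherwise, after passing to a subsequence, there are points $z_n$ in the sets on the left, outside $N$, converging to some $z$. Then $z\in\overline V\cap\partial O'$ and $z\notin N$. Since $g_n^{-1}(z_n)\in\overline U$ also converges to $z$, we have $z\in\overline U$. So $z\in\overline U\cap\overline V\cap\partial O'=F\cap\partial O'\subset S\subset N$ by (5), a contradiction.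

**Step 5: extend by zero.** We turn $t_n$ into a section on a large set. The set $\operatorname{supp}t_n$ is closed in $O'$, so points of its closure in $X$ that are not in it lie in $\partial O'$. By (6) its closure in $X$ therefore lies in $\operatorname{supp}t_n\cup(\overline V\cap g_n(\overline U)\cap\partial O')$.

Suppose $S=\emptyset$. By (8) with $N=\emptyset$, for large $n$ the set $\operatorname{supp}t_n$ is closed in $X$. So $t_n$ extends by zero to an element of $\mathcal H(X)$, which is nonzero by (7). This contradicts Lemma 5. Hence $S\ne\emptyset$.

Suppose $S=\{c\}$. Then $c\ne a$, since $a\in L$. Let $0<\eta<\frac12d(c,a)$. By (8) with $N=B(c,\eta)$, for large $n$ the closure of $\operatorname{supp}t_n$ in $X$ is contained in $\operatorname{supp}t_n\cup B(c,\eta)$. So the support of $t_n|_{O'\smallsetminus\bar B(c,\eta)}$, which is $\operatorname{supp}t_n\smallsetminus\bar B(c,\eta)$, is closed in $X\smallsetminus\bar B(c,\eta)$. Extension by zero gives an element of $\mathcal H(X\smallsetminus\bar B(c,\eta))$. For large $n$ the point $g_n(a)$ lies in $B(a,\eta)$, hence outside $\bar B(c,\eta)$, and by (7) it lies in the support of this element. As $\eta$ was arbitrary, $(c,a)\in R$. $\square$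

## 9. An arc is not homogeneous at its end: proof of Theorem 1

Suppose an arc $A=\alpha([0,1])$ separates the homogeneous continuum $X$ with $\dim X=2$.

**Step 1: standing data.** We check that Sections 5–8 apply. The cleaning procedure of Section 5 gives $U,V,F$ with $F\subset A$. Then $\dim F\le1$. The sequence $H^1(A)\to H^1(F)\to H^2(A,F)$ is exact, $H^1(A)=0$, and $H^2(A,F)=H^2_c(A\smallsetminus F)=0$ by (F2), so $H^1(F)=0$. Write $F=\alpha(\Phi)$ with $\Phi\subset[0,1]$ compact and nonempty, $t_0=\min\Phi$ and $a=\alpha(t_0)$. Take $O$ and $s$ for the point $a$ from Lemma 1.

**Step 2: $F$ contains a subarc starting at $a$.** We exclude the possibility that small pieces of $F$ around $a$ split off. If $\Phi=\{t_0\}$, let $L=F=\{a\}$. If there are $t>t_0$ arbitrarily close to $t_0$ with $t\notin\Phi$, let $L=\alpha(\Phi\cap[t_0,t))=\alpha(\Phi\cap[t_0,t])$ for such a $t$, so close to $t_0$ that $L\subset O$. In either case $L$ is open and closed in $F$, contains $a$, and lies in $O$. It is tame with $\overline L\smallsetminus L=\emptyset$. Lemma 8 with $L_1=L$ says $\overline L\smallsetminus L\ne\emptyset$, a contradiction. So neither case occurs, and there is $t_1>t_0$ with $[t_0,t_1]\subset\Phi$ and $\alpha([t_0,t_1])\subset O$.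

**Step 3: this subarc lies in $E(a)$.** We apply Lemma 8 along it. Let $t_0<t<t_1$, $L=\alpha([t_0,t))$ and $L_1=\alpha([t_0,t_1))$. Both are relatively open in $F$ because $t_0=\min\Phi$. Both are tame, $\overline L=\alpha([t_0,t])\subset L_1\subset O$, and $\overline L\smallsetminus L=\{\alpha(t)\}$. So $(\alpha(t),a)\in R$, and $\alpha(t)\in E(a)$ by Lemma 7(a). Since $E(a)$ is closed and $a\in F=\mathrm{id}(F)$,
$$\alpha([t_0,t_1])\subset E(a)\subset F\subset A.$$

**Step 4: contradiction.** We compare the end with an inner point. Let $Q$ be the component of $E(a)$ containing $a$. It is a compact connected subset of $F\subset A$ that contains $\alpha([t_0,t_1])$. Since $t_0=\min\Phi$, it is an arc $\alpha([t_0,t_2])$ with $t_2\ge t_1$. Let $c=\alpha(t)$ with $t_0<t<t_1$. By Lemma 7(c) some homeomorphism of $E(a)$ onto itself takes $a$ to $c$. It permutes the components of $E(a)$, and $a,c\in Q$, so it maps $Q$ onto $Q$. But $Q\smallsetminus\{a\}$ is connected and $Q\smallsetminus\{c\}$ is not. This contradiction proves Theorem 1. $\blacksquare$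

## 10. Dendrites in place of arcs: proof of Theorem 2

Only Section 9 used the shape of the separator. For a dendrite the role of the end of the arc is played by an endpoint of a suitable subdendrite.

We use standard facts on dendrites $D$ (for example Nadler, *Continuum Theory*, Ch. X): subcontinua of $D$ are dendrites; intersections of families of subcontinua are connected; connected subsets are arcwise connected; arcs $[x,y]$ with given endpoints are unique; an interior point of an arc $[x,y]$ separates $x$ from $y$ in $D$; a nondegenerate $D$ has non-cut points; $\dim D\le1$ and $H^1(D)=0$. Consequently a non-cut point is an *endpoint*, meaning that it is not interior to any arc in $D$. In the letter Y, the three tips are the endpoints.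

Let $A=D_1\sqcup\dots\sqcup D_m$ be a finite disjoint union of dendrites, points allowed, and suppose $A$ separates $X$.

**Step 1: standing data and a minimal subdendrite.** We find the place to start. Cleaning gives $U,V,F$ with $F\subset A$. As in Section 9, $\dim F\le1$, and $H^1(F)=0$ because $H^1(A)=0$ and $H^2(A,F)=0$. So Sections 5–8 apply. Renumber so that $F_1:=F\cap D_1\neq\emptyset$; this set is open and closed in $F$. Let $D'$ be the intersection of all subcontinua of $D_1$ that contain $F_1$; it is the smallest such subcontinuum. Then $F\cap D'=F_1$.

If $D'$ is a point $e$, then $F_1=\{e\}$ is open and closed in $F$. Lemma 8 with $L=L_1=\{e\}$, and $O,s$ from Lemma 1 for $e$, gives a contradiction. So $D'$ is a nondegenerate dendrite. Let $e$ be a non-cut point of $D'$; it is an endpoint of $D'$.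

**Step 2: $e\in F$.** We need $e$ to be a point of $F$ in order to use Lemma 8 there. Suppose $e\notin F$. Then $F_1$ is a compact subset of $D'\smallsetminus\{e\}$, which is connected, locally connected and locally compact. Cover $F_1$ by finitely many connected open sets whose closures are compact subsets of $D'\smallsetminus\{e\}$. The union of these closures and of finitely many arcs in $D'\smallsetminus\{e\}$ joining them is a continuum in $D'\smallsetminus\{e\}$ that contains $F_1$. This contradicts the minimality of $D'$.

**Step 3: neighborhoods of $e$ cut off by one point.** We construct the analogues of $\alpha([t_0,t))$. Fix $f_0\in D'\smallsetminus\{e\}$. For $c$ in the open arc $(e,f_0)$, that is, $[e,f_0]$ without its ends, let $D_c$ be the component of $D'\smallsetminus\{c\}$ containing $e$. It is open in $D'$ by local connectedness and contains $[e,c)$. It is also closed in $D'\smallsetminus\{c\}$, and $c$ is a limit of $[e,c)$, so $\overline{D_c}=D_c\cup\{c\}$.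

If $c$ lies strictly between $e$ and $c_1\in(e,f_0)$ on $[e,f_0]$, then $c$ separates $e$ from $c_1$, so $c_1\notin D_c\cup\{c\}$. Since $D_c\cup\{c\}$ is connected and contains $e$,
$$\overline{D_c}=D_c\cup\{c\}\subset D_{c_1}. \tag{9}$$

*The sets $\overline{D_c}$ shrink to $e$ as $c\to e$.* By (9) these compact sets decrease as $c\to e$, so it suffices to prove $\bigcap_c\overline{D_c}=\{e\}$. Let $z\neq e$ be in the intersection, and let $m$ be the first point of $[e,f_0]$ on an arc from $z$ to $[e,f_0]$ (so $m=z$ if $z\in[e,f_0]$). If $m=e$, then $[z,e]\cup[e,f_0]$ is an arc with $e$ in its interior, which is impossible since $e$ is an endpoint of $D'$. If $m\ne e$, take $c\in(e,m)$. Then $z\neq c$, because either $z\notin[e,f_0]$ or $z=m$. The connected set $[z,m]\cup[m,f_0]$ avoids $c$, since $[z,m]$ meets $[e,f_0]$ only in $m$. So $z$ and $f_0$ lie in the same component of $D'\smallsetminus\{c\}$. Since $c$ separates $e$ from $f_0$, that component is not $D_c$, and $z\notin D_c\cup\{c\}=\overline{D_c}$, a contradiction.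

**Step 4: an arc of $F$ at $e$, inside $E(e)$.** We repeat Steps 2 and 3 of Section 9. Take $O,s$ for $a=e$ from Lemma 1, and put $L_c=F\cap D_c$. Since $F_1=F\cap D'$ is open in $F$ and $D_c$ is open in $D'$, the set $L_c$ is relatively open in $F$. It contains $e$, and $\overline{L_c}\subset L_c\cup(\{c\}\cap F)$, so it is tame. By Step 3, $\overline{L_c}\subset O$ for $c$ close to $e$.

Suppose there are points $c\in(e,f_0)$ arbitrarily close to $e$ with $c\notin F$. For such a $c$ close enough to $e$, $L_c$ is open and closed in $F$ and lies in $O$. Lemma 8 with $L_1=L=L_c$ gives a contradiction. So there is $c_1\in(e,f_0)$ with $[e,c_1]\subset F$ and $L_{c_1}\subset O$.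

For every $c\in(e,c_1)$ apply Lemma 8 to $L=L_c$ and $L_1=L_{c_1}$. By (9), $\overline{L_c}\subset F\cap D_{c_1}=L_1\subset O$. Moreover $\overline{L_c}\smallsetminus L_c=\{c\}$, because $[e,c)\subset F\cap D_c=L_c$ and $c\notin D_c$. Hence $(c,e)\in R$, and $c\in E(e)$ by Lemma 7(a). Since $E(e)$ is closed and $e\in F$, we get $[e,c_1]\subset E(e)\subset F$.

**Step 5: contradiction.** We compare $e$ with an inner point of $[e,c_1]$. Let $Q$ be the component of $E(e)$ containing $e$. It is a connected subset of $A$ containing $e$, so $Q\subset F\cap D_1=F_1\subset D'$. It is a nondegenerate continuum in the dendrite $D'$, hence a dendrite. Let $c\in(e,c_1)$. Then $c$ is interior to the arc $[e,c_1]\subset Q$, so it is a cut point of $Q$. But $e$ is not a cut point of $Q$. If it were, an arc in $Q$ joining points of two different components of $Q\smallsetminus\{e\}$ would have $e$ in its interior, while $e$ is an endpoint of $D'$. By Lemma 7(c) some homeomorphism of $E(e)$ onto itself takes $e$ to $c$, and hence maps $Q$ onto $Q$ as in Section 9. It would take a non-cut point of $Q$ to a cut point of $Q$, a contradiction. So $X\smallsetminus A$ is connected.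

**Step 6: the converse.** We show that other planar curves do separate. Let $P\subset S^2$ be a $1$-dimensional locally connected continuum that is not a dendrite. By definition $P$ contains a simple closed curve $J$. As $\dim P=1$, $P$ has empty interior in $S^2$, so both components of $S^2\smallsetminus J$ contain points of $S^2\smallsetminus P$. Since $S^2\smallsetminus P\subset S^2\smallsetminus J$, the set $S^2\smallsetminus P$ is not connected. $\blacksquare$

## 11. Threading an arc through the Menger curve: proof of Theorem 3

Let $X$ be a nondegenerate locally connected homogeneous continuum; its dimension is at least 1. If $\dim X>2$, no arc separates $X$ (Krupski). If $\dim X=2$, no arc separates $X$ by Theorem 1. If $\dim X=1$, then $X$ is a simple closed curve or the Menger curve (R. D. Anderson, Ann. of Math. 68 (1958)). An arc in a simple closed curve is a proper closed subarc, and its complement is an open arc, which is connected. So it remains to exhibit an arc that separates the Menger curve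
$$M=\{(x,y,z)\in[0,1]^3:\text{ ternary expansions exist with at most one digit }1\text{ at each place}\}.$$

**Step 1: facts about $M$.** We collect what the construction uses. The set $M$ is the image of a compact set of digit sequences under a continuous map, so it is closed. For digits $i,j,k\in\{0,1,2\}$, at most one of them equal to $1$, let $Q_{ijk}$ be the subcube of $[0,1]^3$ of side $\frac13$ whose points have first digits $i,j,k$. Then $M$ contains a similarly scaled copy of $M$ in each $Q_{ijk}$. Moreover $M$ contains all edges of $[0,1]^3$: on an edge two coordinates are in $\{0,1\}=\{0.000\ldots_3,\,0.222\ldots_3\}$, so only the third can use the digit $1$. Hence $M$ contains all edges of the subcubes $Q_{ijk}$. The symmetries of the $(y,z)$-square are generated by exchanging $y$ and $z$ and by $y\mapsto1-y$, which exchanges the digits $0$ and $2$ of $y$; so they preserve $M$. Finally $\frac12=0.111\ldots_3$ has no other ternary expansion, so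
$$M\cap\{x=\tfrac12\}=\{\tfrac12\}\times C\times C,$$
where $C$ is the Cantor set of numbers that have a ternary expansion with digits $0$ and $2$ only.

**Step 2: one round of the construction.** We join two vertices of the left face $\{x=0\}$ by a chain that passes through the four middle cubes $Q_{100},Q_{120},Q_{122},Q_{102}$. Let $p=(0,0,0)$ and $q=(0,0,1)$. "Traversing" a cube $Q_{1jk}$ uses two adjacent vertices of its left face, which lies in $\{x=\frac13\}$. The links, in order, are:

1. the edge from $p$ to $(\frac13,0,0)$ (an edge of $Q_{000}$);
2. traverse $Q_{100}$ from $(\frac13,0,0)$ to $(\frac13,\frac13,0)$;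
3. the edge to $(\frac13,\frac23,0)$ (an edge of $Q_{010}$);
4. traverse $Q_{120}$ from $(\frac13,\frac23,0)$ to $(\frac13,\frac23,\frac13)$;
5. the edge to $(\frac13,\frac23,\frac23)$ (an edge of $Q_{021}$);
6. traverse $Q_{122}$ from $(\frac13,\frac23,\frac23)$ to $(\frac13,\frac23,1)$;
7. the edge to $(\frac13,\frac13,1)$ (an edge of $Q_{012}$);
8. traverse $Q_{102}$ from $(\frac13,\frac13,1)$ to $(\frac13,0,1)$;
9. the edge from $(\frac13,0,1)$ to $q$ (an edge of $Q_{002}$).

The four cubes are pairwise disjoint, since each of $y,z$ ranges over $[0,\frac13]$ or $[\frac23,1]$ and the combinations differ. The five edges lie in $M$. They are pairwise disjoint: edge 1 has $y=z=0$; edge 3 has $z=0$ and $y\in[\frac13,\frac23]$; edge 5 has $y=\frac23$ and $z\in[\frac13,\frac23]$; edge 7 has $z=1$ and $y\in[\frac13,\frac23]$; edge 9 has $y=0$ and $z=1$. Reading off the same coordinates, each edge meets the cubes only in the indicated vertices. The point $p$ lies only in link 1, and $q$ only in link 9.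

**Step 3: iteration.** We repeat the construction inside each cube and check that it stays a chain. In each of the four cubes use the similarity of $[0,1]^3$ onto the cube that preserves the $x$-direction, composed with a symmetry of the $(y,z)$-square that carries $(p,q)$ to the prescribed ordered pair of adjacent vertices. Since this symmetry preserves $M$ and the cube contains a scaled copy of $M$, the new edges lie in $M$. Continue in the same way. At each stage the links are the edges drawn so far and the cubes not yet refined.

At every stage, consecutive links meet in exactly one point, non-consecutive links are disjoint, and each cube comes between two edges, which meet it exactly in its entry vertex and its exit vertex. For stage 1 this was just checked. Assume it at some stage and refine. Inside one cube the nine new links behave as in Step 2. New links in different cubes are disjoint because the cubes are. An old edge can meet the new links in a cube only if it is adjacent to that cube, and then only in the entry (exit) vertex, which lies only in the first (last) new link. Those new links are edges, so each new cube comes between two new edges. The claim follows. The unions of links at successive stages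 are nested, and cube diameters tend to $0$. Distinct cubes of one stage are never consecutive.

**Step 4: the intersection is an arc.** Let $A$ be the intersection of the unions of links over all stages. We construct a continuous bijection $\alpha:[0,1]\to A$. Divide $[0,1]$ into nine equal intervals corresponding to links 1–9, subdivide each interval that belongs to a cube in the same way, and so on. Map each edge interval affinely onto its edge in the prescribed direction.

A point lying in cube intervals of all stages is interior to each of them, since the first and last intervals inside a cube interval belong to edges. In particular, a point of an edge interval of stage $n$ lies in no cube interval of stage $n+1$. So every point of $[0,1]$ either lies in some edge interval or lies in cube intervals of all stages, and not both. Map a point of the second kind to the common point of the nested cubes. At a common endpoint of two edge intervals the affine maps agree. So $\alpha$ is well defined, it maps into $A$, and it maps each cube interval into the corresponding cube.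

*Onto.* A point of $A$ that is on no edge lies, at each stage, in a cube, which is unique since cubes of one stage are disjoint; so these cubes are nested. The corresponding nested intervals have a common point, and $\alpha$ maps it to the given point. Points on edges are in the image by construction.

*Continuity.* At a point lying in cube intervals of all stages, that point is interior to each of these intervals, and continuity follows because cube diameters tend to $0$. At an interior point of an edge interval, and at $0$ and $1$, $\alpha$ is locally affine. At an endpoint of an edge interval other than $0,1$, both adjacent intervals are edge intervals from some stage on, and the affine maps agree at that point.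

*Injectivity.* Let $t<t'$. If at some stage they lie in intervals of non-consecutive distinct links, then $\alpha(t)\ne\alpha(t')$, as these links are disjoint. Now distinguish three cases. If both lie in edge intervals, consider a stage at which both intervals are present. Either the intervals are non-consecutive and distinct, or they coincide, or they are consecutive. In the last two cases $\alpha(t)\neq\alpha(t')$, since the affine maps are injective and two consecutive edges meet only in their common endpoint. If both lie in cube intervals at all stages, then at a stage with short intervals these are distinct, hence non-consecutive. If exactly one of them lies in cube intervals at all stages, and the other lies in an edge interval of some stage, then from the next stage on a further edge lies between that edge and any cube, so the two links are non-consecutive.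

Since $[0,1]$ is compact, $A$ is an arc from $p$ to $q$.

**Step 5: $A\subset M$, and $A$ contains the middle slice.** We locate $A$. The set $A$ consists of the edges of all stages together with all points lying in a nested sequence of cubes, one from each stage. Since $M$ is closed, contains all these edges, and meets every cube of every stage, $A\subset M$. The four cubes of stage 1 are those with $x$-digit $1$ and $y,z$-digits in $\{0,2\}$. The similarities used preserve the $x$-direction, and the symmetries of the $(y,z)$-square permute the four cubes. So the stage-$n$ cubes are exactly those whose first $n$ $x$-digits are $1\ldots1$ and whose first $n$ $y$- and $z$-digits are in $\{0,2\}$. Hence the points in nested sequences of cubes are exactly those of $\{\frac12\}\times C\times C$. The edges drawn at stage $n$ have $x\le 0.1\ldots1_3$ ($n$ digits), which is less than $\frac12$. Therefore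
$$A\supset M\cap\{x=\tfrac12\},\qquad A\subset\{x\le\tfrac12\},\qquad A\cap\{x=0\}=\{p,q\};$$
the last equality holds because the cubes and edges 3, 5, 7 of stage 1 lie in $\{x\ge\frac13\}$, while edges 1 and 9 meet $\{x=0\}$ only in $p$ and $q$.

**Step 6: $A$ separates $M$.** We read off the two sides. By Step 5,
$$M\smallsetminus A=\bigl(M\cap\{x>\tfrac12\}\bigr)\ \sqcup\ \bigl((M\cap\{x<\tfrac12\})\smallsetminus A\bigr).$$
Both sets are open in $M$. The first contains $(1,0,0)$. The second contains $(0,1,1)$, which is a vertex of $[0,1]^3$, hence in $M$, and is not in $A$ because $A\cap\{x=0\}=\{p,q\}$. So the arc $A$ separates the Menger curve, and Theorem 3 is proved. $\blacksquare$
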